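# Uncountable hereditarily Lindelöf $\Delta$-spaces and countably supported Cohen functions

Throughout, spaces are Tychonoff and infinite, as is customary in this subject. The arguments below do not use a separation axiom except where $T_1$ is mentioned.

## 1. Small weight under CH: a diagonal argument

The talk is about two demands on a topological space that pull in opposite directions. One asks for many open sets, the other forbids too much scattering. We ask whether ZFC alone can produce an uncountable space that satisfies both.

**Definition ($\Delta$-space).** A space $X$ is a $\Delta$-space if for every decreasing sequence $D_0\supseteq D_1\supseteq\cdots$ of arbitrary subsets of $X$ with $\bigcap_n D_n=\emptyset$ there is a decreasing sequence $V_0\supseteq V_1\supseteq\cdots$ of open sets with $D_n\subseteq V_n$ for every $n$ and $\bigcap_n V_n=\emptyset$.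

**Definition (HL).** A space is hereditarily Lindelöf, or HL, if every subspace of it is Lindelöf.

Every second countable space is HL, and an uncountable discrete space is not. Every discrete space is a $\Delta$-space: take $V_n=D_n$.

It helps to rewrite the first definition with functions. Call $h:X\to\omega$ *lower semicontinuous* (lsc) if $\{x:h(x)\ge n\}$ is open for every $n$.

**Reformulation.** $X$ is a $\Delta$-space if and only if every function $f:X\to\omega$ satisfies $f\le h$ pointwise for some lsc $h:X\to\omega$.

Suppose $X$ is a $\Delta$-space and $f:X\to\omega$. The sets $D_n=\{f\ge n\}$ decrease and have empty intersection, and $D_0=X$. Take the $V_n$; then $V_0=X$, so $h(x)=\max\{n:x\in V_n\}$ is well defined, and $\{h\ge n\}=V_n$ is open. If $f(x)=n$, then $x\in D_n\subseteq V_n$, so $h(x)\ge n$. Conversely, let $D_n$ decrease to $\emptyset$. Replace $D_0$ by $X$ and let $f(x)=\max\{n:x\in D_n\}$. If $f\le h$ with $h$ lsc, then the sets $V_n=\{h\ge n\}$ are open, decrease, have empty intersection and contain $D_n$.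

The property also has a form with disjoint families: every countable disjoint family $\{D_n:n\in\omega\}$ has a point-finite open expansion, that is, open $U_n\supseteq D_n$ with each point in only finitely many $U_n$. Given such a disjoint family, apply the definition to $\bigcup_{m\ge n}D_m$ and use $U_n=V_n$. Given a decreasing family, expand the disjoint sets $D_n\setminus D_{n+1}$ to $U_n$ and put $V_n=\bigcup_{m\ge n}U_m$. We shall not need this form.

Here is the easy case.

**Proposition 1.** Assume CH. Let $X$ be an HL space with $|X|=\omega_1$ and with a base of size at most $\omega_1$. Then $X$ is not a $\Delta$-space.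

*Proof.* Fix a base $\mathcal B$ with $|\mathcal B|\le\omega_1$. Every open $O\subseteq X$ is a union of members of $\mathcal B$, and $O$ is Lindelöf, so $O$ is a union of countably many of them. So there are at most $\omega_1^{\omega}=(2^\omega)^\omega=2^\omega=\omega_1$ open sets. An lsc function $h$ is determined by the sequence of open sets $\{h\ge n\}$, so there are at most $\omega_1^\omega=\omega_1$ lsc functions. List them, with repetitions, as $\langle h_x:x\in X\rangle$, and put $f(x)=h_x(x)+1$. No lsc function dominates $f$, because $f\le h_x$ fails at the point $x$. By the reformulation, $X$ is not a $\Delta$-space. $\blacksquare$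

In particular, under CH no uncountable second countable space is a $\Delta$-space: pass to a subspace of size $\omega_1$, using that the $\Delta$-property is hereditary. (If $D_n\subseteq Y\subseteq X$, take the $V_n$ in $X$ and intersect them with $Y$.) The same diagonalization shows in ZFC that $\mathbb R$ is not a $\Delta$-space, since $\mathbb R$ has $2^\omega$ points and only $(2^\omega)^\omega=2^\omega$ sequences of open sets.

What changes if we drop the bound on the base? A topology on a set of size $\omega_1$ may a priori have as many as $2^{\omega_1}$ open sets. We then face $2^{\omega_1}$ functions $f$, up to $2^{\omega_1}$ lsc functions $h$, and only $\omega_1$ points at which to diagonalize. The list $\langle h_x:x\in X\rangle$ no longer exists, and CH does not help.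

## 2. The two questions and the theorem

**Definition ($Q$-set space).** $X$ is a $Q$-set space if every subset of $X$ is a $G_\delta$ in $X$.

A countable $T_1$-space is an example: the complement of a given subset is a countable union of closed singletons, so the subset is a $G_\delta$.

**Lemma 2.** Every $Q$-set space is a $\Delta$-space.

*Proof.* Let $D_n$ decrease to $\emptyset$, and write $D_n=\bigcap_k G_{n,k}$ with $G_{n,k}$ open. Put $V_n=\bigcap_{m\le n,\,k\le n}G_{m,k}$, a finite intersection of open sets. The $V_n$ decrease. For $m\le n$ we have $D_n\subseteq D_m\subseteq G_{m,k}$, so $D_n\subseteq V_n$. Finally $\bigcap_nV_n=\bigcap_{m,k}G_{m,k}=\bigcap_mD_m=\emptyset$. $\blacksquare$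

The questions, from Arkady Leiderman and Paul Szeptycki, "On $\Delta$-spaces" (arXiv:2307.16047, 2023), are these. *Does there exist in ZFC an uncountable HL $\Delta$-space? Or even an uncountable HL $Q$-set space?*

The word "hereditarily" matters. In ZFC there is even an uncountable *compact* $\Delta$-space, namely the one-point compactification $X=D\cup\{\infty\}$ of a discrete space $D$ of size $\omega_1$. If $D_n$ decreases to $\emptyset$, then $\infty\notin D_m$ for some $m$. Put $V_n=X$ for $n<m$ and $V_n=D_n$ for $n\ge m$; the latter sets are open because $D_n\subseteq D$. This $X$ is not HL, since $D$ is an uncountable discrete subspace.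

The answer to both questions is no, provided that ZFC is consistent. For a cardinal $\mu$ let $\mathrm{Fn}(J,\omega,\mu)$ be the set of partial functions $p:J\to\omega$ with $|p|<\mu$, ordered by $q\le p\iff q\supseteq p$.

**Theorem 1.** Let $V\models\mathrm{ZFC+CH}$ (for example $V=L$), let $\theta=(2^{\omega_1})^+$ and let $\lambda\ge\theta$ be a cardinal. Let $P=\mathrm{Fn}(\lambda\times\omega_1,\omega,\omega_1)$, i.e. countable partial functions, and let $G$ be $P$-generic over $V$. Then in $V[G]$ there is no uncountable HL $\Delta$-space, hence no uncountable HL $Q$-set space. No separation axiom is needed.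

The second claim follows from the first by Lemma 2. The first is proved in Sections 4 to 7.

## 3. Why one generic function does not suffice

**Facts recalled.** We use the following.

1. *$\Delta$-system lemma.* Let $\theta$ be regular, $\nu<\theta$ an infinite cardinal, and $\mu^\nu<\theta$ for all $\mu<\theta$. If $\langle S_\alpha:\alpha<\theta\rangle$ are sets of size at most $\nu$, there are $A\in[\theta]^\theta$ and $R$ with $S_\alpha\cap S_\beta=R$ for distinct $\alpha,\beta\in A$.
2. *Closure.* A $\sigma$-closed poset (every decreasing $\omega$-sequence has a lower bound) adds no new countable sequences of elements of the ground model.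
3. *Product lemma.* If $J=J_0\sqcup J_1$, then $\mathrm{Fn}(J,\omega,\mu)\cong\mathrm{Fn}(J_0,\omega,\mu)\times\mathrm{Fn}(J_1,\omega,\mu)$. A filter on the product is generic over $V$ exactly when it has the form $G_0\times G_1$ with $G_0$ generic over $V$ and $G_1$ generic over $V[G_0]$.
4. *Nice names.* A nice name for a subset of a set $Z\in V$ has the form $\{(\check z,p):z\in Z,\ p\in A_z\}$ with each $A_z$ an antichain. Every name that is forced to be a subset of $Z$ is forced equal to a nice name.

**The poset $P$.** It is $\sigma$-closed, because the union of a decreasing $\omega$-sequence of countable functions is a countable function. It is $\omega_2$-c.c.: given $\omega_2$ conditions, apply fact 1 to their domains with $\nu=\omega$ and $\theta=\omega_2$, which is allowed since $\omega_1^\omega=\omega_1$ by CH. On the countable root $r$ there are only $\omega^\omega=\omega_1$ functions $r\to\omega$, so two of the conditions agree on $r$ and are compatible. Thus $P$ preserves all cardinals and adds no new countable sequences of elements of $V$. In particular it adds no reals, so CH holds in $V[G]$.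

**The first attempt.** For $\alpha<\theta$ let
$$f_\alpha:\omega_1\to\omega,\qquad f_\alpha(x)=\Big(\bigcup G\Big)(\alpha,x).$$
Since a list of all lsc functions is unavailable, try to diagonalize generically. Let $G^{(\alpha)}$ be the part of $G$ with first coordinates different from $\alpha$. No $h:\omega_1\to\omega$ in $V[G^{(\alpha)}]$ dominates $f_\alpha$: given a condition $p\in\mathrm{Fn}(\{\alpha\}\times\omega_1,\omega,\omega_1)$, choose $x$ with $(\alpha,x)\notin\mathrm{dom}\,p$ and extend $p$ by the value $h(x)+1$ at $(\alpha,x)$. So if the lsc functions on our space all lived in $V[G^{(\alpha)}]$, we would be done.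

They need not. The lsc function that dominates $f_\alpha$ is chosen in $V[G]$, after $f_\alpha$ is known, and may depend on $f_\alpha$. This happens for the discrete topology, where $h=f_\alpha$ works. So the attempt stops precisely where the name of the open expansion of $f_\alpha$ is allowed to use the coordinate $\alpha$. It must stop there, because it never used HL; and HL says nothing about one sequence $V_0\supseteq V_1\supseteq\cdots$ taken alone.

**What gets past this.** Use many coordinates at once. Let $U^\alpha_0\supseteq U_1^\alpha\supseteq\cdots$ be the open expansion for $f_\alpha$. By counting, $\theta$ many of these expansions are given by the *same* name, read in different coordinates. Now a very small piece of information puts a point into an open set: if a condition says $f_\alpha(x)=n$, it forces $x\in U_n^\alpha$. Do this for uncountably many $x$, each in its own coordinate $\alpha_x$. The sets $U^{\alpha_x}_n$ cover an uncountable set of points, and HL says that countably many of them already cover it. Because there is only one name, we can move the countably many coordinates back to one place. The result is a countable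 family of conditions about a *single* generic function such that every large $y$ is forced into $U_n$ by one of them, although nothing has been said about the value at $y$. Then we can do the same for $n=0,1,2,\dots$ with the same $y$, and in the end one condition forces $y\in\bigcap_nU_n=\emptyset$.

## 4. One name for $\theta$ many expansions

**Step 1: reduction to a topology on $\omega_1$.** The purpose is to work with a fixed underlying set. Both HL and $\Delta$ are hereditary. So if $V[G]$ contains an uncountable HL $\Delta$-space, it contains one of size $\omega_1$, and hence there is $\tau\in V[G]$ that is an HL topology on the set $\omega_1$ with the $\Delta$-property. Assume this, toward a contradiction.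

**Step 2: the expansions.** The sets $\{x:f_\alpha(x)\ge n\}$ decrease with $n$ and have empty intersection. So in $V[G]$ we can choose, for every $\alpha<\theta$, sets $U^\alpha_n\in\tau$ with
$$U^\alpha_{n+1}\subseteq U^\alpha_n,\qquad \{x:f_\alpha(x)\ge n\}\subseteq U^\alpha_n,\qquad \bigcap_nU_n^\alpha=\emptyset.\tag{1}$$
Code them as $U^\alpha=\{(n,x):x\in U^\alpha_n\}\subseteq\omega\times\omega_1$. Fix names for $\tau$ and for the sequence $\langle U^\alpha:\alpha<\theta\rangle$, and a condition $p_0\in G$ which forces that $\tau$ is an HL topology on $\omega_1$, that all $U^\alpha_n$ belong to $\tau$, and that (1) holds for all $\alpha<\theta$.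

**Step 3: small supports.** Here we bound the part of the forcing that each expansion depends on. Work in $V$. For each $\alpha<\theta$ fix a nice name
$$\dot U^\alpha=\{((n,x)\check{\ },p):(n,x)\in\omega\times\omega_1,\ p\in A^\alpha_{n,x}\}$$
for $U^\alpha$. Each antichain satisfies $|A^\alpha_{n,x}|\le\omega_1$. Let $S_\alpha\subseteq\lambda$ consist of $\alpha$, of all first coordinates of elements of $\mathrm{dom}\,p_0$, and of all first coordinates of elements of $\mathrm{dom}\,p$ for $p\in\bigcup_{n,x}A^\alpha_{n,x}$. There are $\omega\cdot\omega_1\cdot\omega_1$ conditions involved, each countable, so $|S_\alpha|\le\omega_1$. And $\dot U^\alpha$ is a name for $\mathrm{Fn}(S_\alpha\times\omega_1,\omega,\omega_1)$.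

**Step 4: a $\Delta$-system.** We make the supports as independent as possible. The cardinal $\theta$ is a successor, hence regular. If $\mu<\theta$ then $\mu\le2^{\omega_1}$, so $\mu^{\omega_1}\le2^{\omega_1}<\theta$. By fact 1 with $\nu=\omega_1$ there are $A\in[\theta]^\theta$ and $R$ with $S_\alpha\cap S_\beta=R$ for distinct $\alpha,\beta\in A$. Since $|R|\le\omega_1$, we may remove from $A$ the at most $\omega_1$ elements of $R$; so $\alpha\in S_\alpha\setminus R$ for all $\alpha\in A$. There are at most $\omega_1$ possibilities for $|S_\alpha\setminus R|$, so we may thin out $A$ and assume that $|S_\alpha\setminus R|=\rho$ for all $\alpha\in A$. The first coordinates of $\mathrm{dom}\,p_0$ lie in every $S_\alpha$, hence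
$$\mathrm{dom}\,p_0\subseteq R\times\omega_1.$$

**Step 5: one name.** We now transport all names to a common place. Fix a set $I$ disjoint from $\lambda$ with $|I|=\rho$, a point $i_0\in I$, and bijections $\pi_\alpha:R\cup I\to S_\alpha$ $(\alpha\in A)$ that are the identity on $R$ and satisfy $\pi_\alpha(i_0)=\alpha$. Let
$$Q=\mathrm{Fn}((R\cup I)\times\omega_1,\omega,\omega_1).$$
Then $\pi_\alpha$ induces an isomorphism, again called $\pi_\alpha$, from $Q$ onto $\mathrm{Fn}(S_\alpha\times\omega_1,\omega,\omega_1)$, given by $\pi_\alpha(q)=\{((\pi_\alpha(i),x),m):((i,x),m)\in q\}$, and it acts on names by acting on the conditions in them.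

A condition in $Q$ is a countable subset of a set of size $\omega_1$, so $|Q|\le\omega_1^\omega=\omega_1$ by CH. A nice $Q$-name for a subset of $\omega\times\omega_1$ is given by a function from $\omega\times\omega_1$ to subsets of $Q$, so there are at most $(2^{\omega_1})^{\omega_1}=2^{\omega_1}<\theta$ of them. Each $\pi_\alpha^{-1}(\dot U^\alpha)$ is one of them. By regularity of $\theta$ we may thin out $A$, keeping $|A|=\theta$, so that
$$\dot U^\alpha=\pi_\alpha(\dot U)\quad\text{for all }\alpha\in A,$$
where $\dot U$ is a single nice $Q$-name. This pigeonhole is the reason for the size of $\theta$.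

## 5. Disjoint copies of one name over an intermediate model

**Step 6: absorbing the root.** The copies share the part $R$. We put that part into the ground model, so that the copies become independent. Let
$$G_R=G\cap\mathrm{Fn}(R\times\omega_1,\omega,\omega_1),\qquad V_1=V[G_R],$$
$$P_1=\mathrm{Fn}((\lambda\setminus R)\times\omega_1,\omega,\omega_1),\qquad Q_1=\mathrm{Fn}(I\times\omega_1,\omega,\omega_1).$$
The poset $\mathrm{Fn}(R\times\omega_1,\omega,\omega_1)$ is $\sigma$-closed in $V$, so $V_1$ has no new countable sequences of elements of $V$. Thus $\omega_1$ is the same, and $P_1$, $Q_1$ are the same posets whether computed in $V$ or in $V_1$. Computed in $V_1$ they are visibly $\sigma$-closed there. So forcing with $P_1$ over $V_1$ adds no new countable sequences of elements of $V_1$.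

Let $H$ be $P_1$-generic over $V_1$. By the product lemma,
$$G'=\{p\in P:p{\restriction}(R\times\omega_1)\in G_R,\ p{\restriction}((\lambda\setminus R)\times\omega_1)\in H\}$$
is $P$-generic over $V$, and $V[G']=V_1[H]$. Since $p_0\in G$ and $\mathrm{dom}\,p_0\subseteq R\times\omega_1$, we have $p_0\in G_R$ and $p_0\in G'$. So in $V_1[H]$ everything forced by $p_0$ is true, for **every** such $H$. From now on $\tau$, $U^\alpha$, $f_\alpha$ denote the objects computed in $V_1[H]$ from $G'$.

**Step 7: the copies.** For $\alpha\in A$ put
$$H_\alpha=\pi_\alpha^{-1}\big[H\cap\mathrm{Fn}((S_\alpha\setminus R)\times\omega_1,\omega,\omega_1)\big].$$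
By the product lemma applied to $P_1$, the filter $H\cap\mathrm{Fn}((S_\alpha\setminus R)\times\omega_1,\omega,\omega_1)$ is generic over $V_1$; as $\pi_\alpha\in V_1$ maps $I$ onto $S_\alpha\setminus R$, the filter $H_\alpha$ is $Q_1$-generic over $V_1$. In $V_1$ define the $Q_1$-name
$$\dot U^*=\{(\sigma,q{\restriction}(I\times\omega_1)):(\sigma,q)\in\dot U,\ q{\restriction}(R\times\omega_1)\in G_R\}.$$
Then $U^\alpha=\dot U^*[H_\alpha]$ for $\alpha\in A$. Indeed, $(n,x)\in U^\alpha$ means that there is $((n,x)\check{\ },q)\in\dot U$ with $\pi_\alpha(q)\in G'$. As $\pi_\alpha$ is the identity on $R$, this says $q{\restriction}(R\times\omega_1)\in G_R$ and $\pi_\alpha(q{\restriction}(I\times\omega_1))\in H$, that is, $q{\restriction}(I\times\omega_1)\in H_\alpha$. Also $f_\alpha(x)=(\bigcup H_\alpha)(i_0,x)$, because $\pi_\alpha(i_0)=\alpha$. Let $\dot f$ be the $Q_1$-name for the function $x\mapsto(\bigcup g)(i_0,x)$, where $g$ is the $Q_1$-generic filter, and let $\dot U^*_n$ name $\{x:(n,x)\in\dot U^*\}$.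

**Step 8: what remains of $\Delta$ and of HL.** Only two facts are used later.

**(A)** *Every condition of $Q_1$ forces over $V_1$ that $\bigcap_n\dot U^*_n=\emptyset$ and that $\{x:\dot f(x)\ge n\}\subseteq\dot U^*_n$ for all $n$.* Otherwise some $q\in Q_1$ forces the negation. Take $\alpha\in A$ and a $P_1$-generic $H$ containing $\pi_\alpha(q)$. Then $q\in H_\alpha$, so in $V_1[H_\alpha]$ the statement fails for $\dot U^*[H_\alpha]=U^\alpha$ and $f_\alpha$. This contradicts (1), which holds in $V_1[H]$.

**(B)** *Let $H$ be $P_1$-generic over $V_1$, let $n\in\omega$, $Y\subseteq\omega_1$, and let $x\mapsto\alpha_x\in A$ $(x\in Y)$ be a function in $V_1[H]$ with $x\in U_n^{\alpha_x}$ for all $x\in Y$. Then there is a countable $Y_0\subseteq Y$ in $V_1[H]$ with $Y\subseteq\bigcup_{x\in Y_0}U_n^{\alpha_x}$.* The sets $U_n^{\alpha_x}$ are $\tau$-open and cover $Y$, and the subspace $Y$ is Lindelöf.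

## 6. Countably many conditions that capture all large points

**Lemma 3.** (In $V_1$.) For every $q\in Q_1$ and $n\in\omega$ there are a countable set $E$ of extensions of $q$ in $Q_1$ and $\eta<\omega_1$ such that for every $y\in[\eta,\omega_1)$ some $q'\in E$ forces $y\in\dot U_n^*$. Moreover $E$ can be taken nonempty.

Before the proof, two tests. For $n=0$ the lemma is trivial: $\{x:\dot f(x)\ge0\}$ is everything, so $E=\{q\}$ works. For $n\ge1$ it expresses a real restriction. If the expansions were those of the discrete topology, $\dot U_n^*=\{x:\dot f(x)\ge n\}$, the lemma would fail: given a countable $E$, choose $y\ge\eta$ with $(i_0,y)$ in no domain of a member of $E$; each member of $E$ can be extended to force $\dot f(y)=0$, so none forces $y\in\dot U_n^*$. So the proof must use (B).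

*Proof.*

**Step 1: one-point conditions.** These are the pieces of information from which a cover will be built. Choose $\eta<\omega_1$ with $\mathrm{dom}\,q\subseteq I\times\eta$. For $x\in[\eta,\omega_1)$ put
$$q_x=q\cup\{((i_0,x),n)\}.$$
This is a condition, as $(i_0,x)\notin\mathrm{dom}\,q$. It forces $\dot f(x)=n$, so by (A) it forces $x\in\dot U_n^*$.

**Step 2: realize each $q_x$ in its own coordinate.** Distinct coordinates are wanted so that the pieces can later be changed independently. Fix in $V_1$ pairwise distinct $\alpha(x,i)\in A$ for $x,i<\omega_1$. Let $H$ be $P_1$-generic over $V_1$.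

For each $x\in[\eta,\omega_1)$ there is $i<\omega_1$ with $q_x\in H_{\alpha(x,i)}$. This is a density argument. Let $p\in P_1$. The sets $S_{\alpha(x,i)}\setminus R$ $(i<\omega_1)$ are pairwise disjoint and $p$ is countable, so for some $i$ the domain of $p$ misses $(S_{\alpha(x,i)}\setminus R)\times\omega_1$. Then $p\cup\pi_{\alpha(x,i)}(q_x)$ is a condition below $p$. So some such condition is in $H$, and then $\pi_{\alpha(x,i)}(q_x)\in H$.

Let $i_x$ be the least such $i$ and $\alpha_x=\alpha(x,i_x)$. The function $x\mapsto\alpha_x$ is in $V_1[H]$, the $\alpha_x$ are pairwise distinct, and $x\in\dot U_n^*[H_{\alpha_x}]=U_n^{\alpha_x}$ by Step 1.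

**Step 3: use the Lindelöf property.** By (B) with $Y=[\eta,\omega_1)$, countably many of the sets $U_n^{\alpha_x}$ cover $Y$. Their indices are bounded in $\omega_1$, so there is $\delta\in(\eta,\omega_1)$ with
$$[\eta,\omega_1)\subseteq\bigcup_{\eta\le x<\delta}U^{\alpha_x}_n.\tag{2}$$

**Step 4: decide the countable cover by one condition.** We bring the information back to $V_1$. The sequence $\langle\alpha_x:\eta\le x<\delta\rangle$ is a countable sequence of elements of $V_1$, so it equals some $\langle a_x:\eta\le x<\delta\rangle\in V_1$. Choose $p\in H$ that forces (2) and forces $\alpha_x=a_x$ for all $x\in[\eta,\delta)$. By the choice of $\alpha_x$, it also forces $\pi_{a_x}(q_x)\in H$ for these $x$.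

In this poset, *if $p\Vdash r\in H$, then $p\supseteq r$*. If not, there is $c\in\mathrm{dom}\,r$ with $c\notin\mathrm{dom}\,p$ or $p(c)\ne r(c)$. In the first case extend $p$ by a value at $c$ different from $r(c)$; in the second case do nothing. The resulting condition is below $p$ and incompatible with $r$, so it forces $r\notin H$, a contradiction.

Hence $p\supseteq\pi_{a_x}(q_x)$ for all $x\in[\eta,\delta)$. Define
$$q'_x=\pi_{a_x}^{-1}\big(p{\restriction}((S_{a_x}\setminus R)\times\omega_1)\big)\in Q_1,\qquad \eta\le x<\delta.$$
Then $q'_x\le q_x\le q$. Let $E=\{q_x':\eta\le x<\delta\}$. It is countable, and nonempty because $\eta<\delta$.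

**Step 5: $E$ works.** If a point $y$ escaped all of $E$, we could make it escape all sets in the cover at once. Suppose $y\in[\eta,\omega_1)$ and no $q'_x$ forces $y\in\dot U_n^*$. Then, in $V_1$, choose for each $x\in[\eta,\delta)$ some $q''_x\le q'_x$ with $q''_x\Vdash y\notin\dot U_n^*$. Put
$$p'=p\cup\bigcup_{\eta\le x<\delta}\pi_{a_x}(q''_x).$$
The function $\pi_{a_x}(q''_x)$ has its domain inside $(S_{a_x}\setminus R)\times\omega_1$, and it extends $p{\restriction}((S_{a_x}\setminus R)\times\omega_1)$. So each $\pi_{a_x}(q''_x)$ is compatible with $p$. Two different ones have disjoint domains, since the $a_x$ are distinct and so the sets $S_{a_x}\setminus R$ are pairwise disjoint. Hence $p'$ is a function. It is a countable union of countable functions, so $p'\in P_1$ and $p'\le p$.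

Now $p'$ forces $q''_x\in H_{a_x}$, hence $y\notin U_n^{a_x}$, for every $x\in[\eta,\delta)$. But $p'\le p$ also forces $\alpha_x=a_x$ and (2), hence $y\in\bigcup_{\eta\le x<\delta}U_n^{a_x}$. This is a contradiction. $\blacksquare$

## 7. A branch through a countable tree of conditions

Lemma 3 treats one $n$ at a time. To contradict (A) we need one condition that works for all $n$ and one $y$. We do not know in advance which member of $E$ captures $y$, so we keep all of them: the result is a tree with countable branching.

**Step 1: the tree.** Work in $V_1$. Construct $q_s\in Q_1$ for $s\in\omega^{<\omega}$ by recursion on the length of $s$. Let $q_\emptyset=\emptyset$. Given $q_s$ with $|s|=l$, apply Lemma 3 to $q_s$ and $n=l$ to get a countable nonempty set $E_s$ of extensions of $q_s$ and an ordinal $\eta_s<\omega_1$. Enumerate $E_s$, possibly with repetitions, as $\{q_{s^\frown j}:j<\omega\}$.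

**Step 2: the point.** The set $\omega^{<\omega}$ is countable, so there is $y<\omega_1$ larger than all $\eta_s$.

**Step 3: the branch.** We follow $y$ upward. Given $s_l=(j_0,\dots,j_{l-1})$, we have $y\ge\eta_{s_l}$, so some member of $E_{s_l}$ forces $y\in\dot U_l^*$. Let $j_l$ be such that $q_{s_l{}^\frown j_l}$ is this member, and let $s_{l+1}=s_l{}^\frown j_l$. Thus
$$q_{s_{l+1}}\Vdash y\in\dot U^*_l\qquad(l\in\omega).\tag{3}$$

**Step 4: the contradiction.** The conditions $q_{s_0}\ge q_{s_1}\ge\cdots$ decrease, so $q=\bigcup_lq_{s_l}$ is a condition in $Q_1$. By (3), $q\Vdash y\in\bigcap_l\dot U^*_l$. By (A), $q\Vdash\bigcap_l\dot U_l^*=\emptyset$. This contradiction proves Theorem 1. $\blacksquare$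

It is worth looking at the final $q$. With $\eta_s$ chosen as in the proof of Lemma 3, $\mathrm{dom}\,q_s\subseteq I\times\eta_s$ for all $s$, and $y>\eta_s$. So $q$ contains no information about $\dot f(y)$, and still it forces $y$ into every $\dot U_n^*$.

## 8. Independence, and the classification in $V[G]$

**Both existence statements are unprovable in ZFC.** If ZFC is consistent, so is ZFC + CH. By Theorem 1, and since $P$ adds no reals, the theory ZFC + CH + "there is no uncountable HL $\Delta$-space" is then consistent. So ZFC does not prove that there is an uncountable HL $\Delta$-space. By Lemma 2 it does not prove that there is an uncountable HL $Q$-set space. Both questions have a negative answer.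

**Neither statement is refutable.** Under MA + $\neg$CH every set of reals of size $\omega_1$ is a $Q$-set (Martin–Solovay, *Internal Cohen extensions*, Ann. Math. Logic 2 (1970)). Such a set is second countable, hence HL, so it is an uncountable HL $Q$-set space, and a $\Delta$-space by Lemma 2. So the existence of such spaces is also consistent, and neither statement is decided by ZFC. This agrees with Proposition 1, where CH was needed.

**Classification.** In $V[G]$, for a Tychonoff space $X$ the following are equivalent:

1. $X$ is HL and a $\Delta$-space;
2. $X$ is HL and a $Q$-set space;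
3. $X$ is countable.

Here (3) implies (2), because every countable space is HL and every countable $T_1$-space is a $Q$-set space (Section 2). Lemma 2 gives (2) implies (1), and Theorem 1 gives (1) implies (3).

**Size of $2^{\omega_1}$.** In $V[G]$ we have $2^{\omega_1}\ge\lambda$, and $\lambda$ can be chosen arbitrarily large. Define $f_\alpha$ for all $\alpha<\lambda$ by the same formula. They are pairwise distinct: if $\alpha\ne\beta$ and $p\in P$, choose $x$ with $(\alpha,x),(\beta,x)\notin\mathrm{dom}\,p$ and extend $p$ by two different values there. So there are at least $\lambda$ functions from $\omega_1$ to $\omega$, and $\omega^{\omega_1}=2^{\omega_1}$.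

## 9. Hereditary Lindelöf degree $\kappa$

Let $hL(X)\le\kappa$ mean that every open cover of every subspace of $X$ has a subcover of size $\le\kappa$. For $\kappa=\omega$ this is HL.

**Theorem 2.** Let $\kappa$ be an infinite cardinal, $V\models2^\kappa=\kappa^+$, $\theta=(2^{\kappa^+})^+$, $\lambda\ge\theta$ a cardinal, $P=\mathrm{Fn}(\lambda\times\kappa^+,\omega,\kappa^+)$, and let $G$ be $P$-generic over $V$. Then in $V[G]$ every $\Delta$-space $X$ with $hL(X)\le\kappa$ satisfies $|X|\le\kappa$.

The conditions now have size $\le\kappa$, but their values are still in $\omega$, and the index $n$ still runs through $\omega$. We go through the proof again with the new cardinals.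

*Proof.*

**Step 1: the poset.** We check closure and chain condition. The union of a decreasing sequence of at most $\kappa$ conditions has size $\le\kappa\cdot\kappa=\kappa$, so it is a condition. Hence $P$ adds no new $\kappa$-sequences of elements of $V$, and cardinals up to $\kappa^+$ are preserved. In $V$, $(\kappa^+)^\kappa=(2^\kappa)^\kappa=2^\kappa=\kappa^+$. So fact 1 applies to the domains of $\kappa^{++}$ conditions, with $\nu=\kappa$. On the root, of size $\le\kappa$, there are at most $\omega^\kappa=2^\kappa=\kappa^+$ functions into $\omega$, so two of the conditions agree there and are compatible. Thus $P$ is $\kappa^{++}$-c.c., and all cardinals are preserved.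

**Step 2: reduction and expansions.** Both $\Delta$ and $hL\le\kappa$ are hereditary. If the theorem fails, there is in $V[G]$ a topology $\tau$ on the set $\kappa^+$ that is $\Delta$ with $hL\le\kappa$. For $\alpha<\theta$ let $f_\alpha(x)=(\bigcup G)(\alpha,x)$ for $x<\kappa^+$. Choose in $V[G]$ sets $U_n^\alpha\in\tau$ with (1) for these $f_\alpha$, code them as $U^\alpha\subseteq\omega\times\kappa^+$, and fix $p_0\in G$ forcing, for fixed names, that $\tau$ is a topology on $\kappa^+$ with $hL\le\kappa$, that $U_n^\alpha\in\tau$, and that (1) holds for all $\alpha<\theta$.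

**Step 3: one name.** Work in $V$. Take nice names $\dot U^\alpha$; their antichains have size $\le\kappa^+$. Define $S_\alpha$ as before: $\alpha$, together with the first coordinates from $\mathrm{dom}\,p_0$ and from the domains of all conditions in $\dot U^\alpha$. There are at most $\omega\cdot\kappa^+\cdot\kappa^+$ conditions of size $\le\kappa$, so $|S_\alpha|\le\kappa^+$. For $\mu<\theta$ we have $\mu\le2^{\kappa^+}$, so $\mu^{\kappa^+}\le2^{\kappa^+}<\theta$, and $\theta$ is regular. Fact 1 with $\nu=\kappa^+$ gives $A\in[\theta]^\theta$ and $R$ with $S_\alpha\cap S_\beta=R$ for distinct $\alpha,\beta\in A$. As $|R|\le\kappa^+$, we may remove the elements of $R$ from $A$, so $\alpha\in S_\alpha\setminus R$. There are at most $\kappa^+$ possible cardinalities of $S_\alpha\setminus R$, so we may assume $|S_\alpha\setminus R|=\rho$ for all $\alpha\in A$. Again $\mathrm{dom}\,p_0\subseteq R\times\kappa^+$.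

Fix $I$ disjoint from $\lambda$ with $|I|=\rho$, $i_0\in I$, and bijections $\pi_\alpha:R\cup I\to S_\alpha$, the identity on $R$, with $\pi_\alpha(i_0)=\alpha$. Let $Q=\mathrm{Fn}((R\cup I)\times\kappa^+,\omega,\kappa^+)$; a condition in $Q$ is a subset of size $\le\kappa$ of a set of size $\kappa^+$, so $|Q|\le(\kappa^+)^\kappa=\kappa^+$. There are at most $(2^{\kappa^+})^{\kappa^+}=2^{\kappa^+}<\theta$ nice $Q$-names for subsets of $\omega\times\kappa^+$. So, thinning out $A$, we have $\dot U^\alpha=\pi_\alpha(\dot U)$ for all $\alpha\in A$ and one $Q$-name $\dot U$.

**Step 4: the intermediate model.** Let $G_R=G\cap\mathrm{Fn}(R\times\kappa^+,\omega,\kappa^+)$, $V_1=V[G_R]$, $P_1=\mathrm{Fn}((\lambda\setminus R)\times\kappa^+,\omega,\kappa^+)$ and $Q_1=\mathrm{Fn}(I\times\kappa^+,\omega,\kappa^+)$. No new $\kappa$-sequences of elements of $V$ appear in $V_1$, so these posets are the same in $V$ and $V_1$, and in $V_1$ they are closed under unions of decreasing sequences of length $\le\kappa$. So $P_1$ adds no new $\kappa$-sequences of elements of $V_1$, and $\kappa^+$ is the same regular cardinal in $V$, in $V_1$ and in every $P_1$-generic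 extension of $V_1$.

For $H$ that is $P_1$-generic over $V_1$, the product lemma gives a $P$-generic filter $G'$ over $V$, built from $G_R$ and $H$, with $p_0\in G'$ and $V[G']=V_1[H]$. For $\alpha\in A$ let $H_\alpha=\pi_\alpha^{-1}[H\cap\mathrm{Fn}((S_\alpha\setminus R)\times\kappa^+,\omega,\kappa^+)]$, which is $Q_1$-generic over $V_1$, and let
$$\dot U^*=\{(\sigma,q{\restriction}(I\times\kappa^+)):(\sigma,q)\in\dot U,\ q{\restriction}(R\times\kappa^+)\in G_R\}.$$
For $((n,x)\check{\ },q)\in\dot U$, the condition $\pi_\alpha(q)$ is in $G'$ exactly if $q{\restriction}(R\times\kappa^+)\in G_R$ and $q{\restriction}(I\times\kappa^+)\in H_\alpha$. Hence $U^\alpha=\dot U^*[H_\alpha]$. Also $f_\alpha(x)=(\bigcup H_\alpha)(i_0,x)$; let $\dot f$ name $x\mapsto(\bigcup g)(i_0,x)$ for the $Q_1$-generic $g$.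

As in Section 5, two facts follow. First, every condition of $Q_1$ forces $\bigcap_n\dot U_n^*=\emptyset$ and $\{x:\dot f(x)\ge n\}\subseteq\dot U_n^*$ for all $n$: if $q$ forced the negation, take $\alpha\in A$ and $H\ni\pi_\alpha(q)$, and (1) would fail for $\alpha$ in $V_1[H]$. Second, if in $V_1[H]$ we have $Y\subseteq\kappa^+$ and $x\mapsto\alpha_x\in A$ with $x\in U_n^{\alpha_x}$ for $x\in Y$, then $Y\subseteq\bigcup_{x\in Y_0}U_n^{\alpha_x}$ for some $Y_0\subseteq Y$ with $|Y_0|\le\kappa$, because $hL\le\kappa$ for $\tau$. Call these facts (A$'$) and (B$'$).

**Step 5: the covering lemma.** *In $V_1$: for every $q\in Q_1$ and $n\in\omega$ there are a nonempty set $E$ of extensions of $q$ in $Q_1$ with $|E|\le\kappa$, and $\eta<\kappa^+$, such that for every $y\in[\eta,\kappa^+)$ some $q'\in E$ forces $y\in\dot U_n^*$.*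

Since $|q|\le\kappa$ and $\kappa^+$ is regular, there is $\eta<\kappa^+$ with $\mathrm{dom}\,q\subseteq I\times\eta$. For $x\in[\eta,\kappa^+)$ the condition $q_x=q\cup\{((i_0,x),n)\}$ forces $x\in\dot U_n^*$, by (A$'$). Fix in $V_1$ pairwise distinct $\alpha(x,i)\in A$ for $x,i<\kappa^+$, and let $H$ be $P_1$-generic over $V_1$. For each $x\in[\eta,\kappa^+)$ there is $i$ with $q_x\in H_{\alpha(x,i)}$: a given $p\in P_1$ has size $\le\kappa$, so its domain misses $(S_{\alpha(x,i)}\setminus R)\times\kappa^+$ for some $i<\kappa^+$, and then $p\cup\pi_{\alpha(x,i)}(q_x)$ is a condition. Take the least such $i$ and call the coordinate $\alpha_x$. The $\alpha_x$ are distinct and $x\in U_n^{\alpha_x}$. By (B$'$) and regularity of $\kappa^+$ there is $\delta\in(\eta,\kappa^+)$ with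
$$[\eta,\kappa^+)\subseteq\bigcup_{\eta\le x<\delta}U_n^{\alpha_x}.\tag{4}$$
The sequence $\langle\alpha_x:\eta\le x<\delta\rangle$ has length $\le\kappa$, so it is equal to some $\langle a_x:\eta\le x<\delta\rangle\in V_1$. Choose $p\in H$ forcing (4) and $\alpha_x=a_x$ for $x\in[\eta,\delta)$; then $p$ forces $\pi_{a_x}(q_x)\in H$. As in Lemma 3, $p\Vdash r\in H$ implies $p\supseteq r$, since otherwise changing or choosing one value gives an extension of $p$ incompatible with $r$. So $p\supseteq\pi_{a_x}(q_x)$. Put
$$q_x'=\pi_{a_x}^{-1}\big(p{\restriction}((S_{a_x}\setminus R)\times\kappa^+)\big)\le q_x\le q,\qquad E=\{q'_x:\eta\le x<\delta\},$$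
so that $1\le|E|\le\kappa$. If some $y\in[\eta,\kappa^+)$ is not forced into $\dot U_n^*$ by any $q_x'$, choose in $V_1$ conditions $q''_x\le q'_x$ with $q_x''\Vdash y\notin\dot U_n^*$, and let $p'=p\cup\bigcup_{\eta\le x<\delta}\pi_{a_x}(q_x'')$. The sets $S_{a_x}\setminus R$ are pairwise disjoint, and $\pi_{a_x}(q''_x)$ extends the part of $p$ over $S_{a_x}\setminus R$. So $p'$ is a function; it is a union of at most $\kappa$ functions of size $\le\kappa$, so $p'\in P_1$ and $p'\le p$. It forces $q''_x\in H_{a_x}$, hence $y\notin U_n^{a_x}$, for all $x\in[\eta,\delta)$. This contradicts that $p$ forces (4) and $\alpha_x=a_x$.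

**Step 6: the tree.** Only the width of the tree grows; its height is still $\omega$, because $n$ ranges over $\omega$. In $V_1$ define $q_s$ for $s\in\kappa^{<\omega}$: let $q_\emptyset=\emptyset$, and given $q_s$ with $|s|=l$, apply Step 5 to $q_s$ and $n=l$ to get $E_s$ and $\eta_s$, and enumerate $E_s$, with repetitions if needed, as $\{q_{s^\frown j}:j<\kappa\}$. The tree has $\kappa$ nodes, so there is $y<\kappa^+$ above all $\eta_s$. As $y\ge\eta_s$ for all $s$, we can pick $j_0,j_1,\dots<\kappa$ recursively such that, with $s_l=(j_0,\dots,j_{l-1})$, we have $q_{s_{l+1}}\Vdash y\in\dot U_l^*$ for all $l\in\omega$. The union $q=\bigcup_lq_{s_l}$ is a countable union of functions of size $\le\kappa$ that extend one another, so $q\in Q_1$. Then $q\Vdash y\in\bigcap_l\dot U_l^*$, while $q\Vdash\bigcap_l\dot U_l^*=\emptyset$ by (A$'$). This is a contradiction. $\blacksquare$
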